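# A metric on $S^1\times S^{n-1}$ without a spine of minimal area

## 1. Spheres, projective spaces and products: the cases that suggest "yes"

Does every closed connected Riemannian manifold of dimension $n\ge 2$ contain a spine of least area? The question comes from Bruno Martelli, Matteo Novaga, Alessandra Pluda, Stefano Riolo, "Spines of minimal length", arXiv:1511.02367 (2015). The answer one would first guess is yes: a spine is a kind of skeleton that cuts the manifold into one ball, and one expects that pulling it tight produces a best one. We fix the words, then test the guess.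

All manifolds, metrics and diffeomorphisms are $C^\infty$, and $S^1=\mathbb R/\mathbb Z$.

**Collapse.** In a finite complex of convex cells, suppose a cell $\tau$ has a codimension-one face $\tau'$ that is a proper face of no cell other than $\tau$ (a *free* face). Removing the interiors of $\tau$ and $\tau'$ is an *elementary collapse*: $\tau$ is pushed in from $\tau'$ onto the rest of its boundary. A space *collapses onto* a subcomplex if a finite sequence of elementary collapses (after subdivision, if needed) leads to it. For example, a triangle collapses from one edge onto the two other edges, and these collapse onto their common vertex.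

**Spine.** Let $M$ be a closed connected smooth $n$-manifold. A *spine* of $M$ is a smooth finite simplicial complex $P\subset M$ with $\dim P<n$ such that $M$ minus a small open ball collapses onto $P$. In particular $M\setminus P$ is an open ball. Strata of different dimensions are allowed. If $M$ is Riemannian of dimension $n\ge2$, the *area* of $P$ is the Hausdorff measure $\mathcal H^{n-1}(P)<\infty$, and $P$ has *minimal area* if its area equals the infimum of the areas of all spines of $M$.

We normalize $\mathcal H^{n-1}$ so that it is Riemannian volume on smooth hypersurfaces. Strata of dimension $\le n-2$ have area zero. They are free of charge, but they matter for the topology of the complement.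

We shall use only three facts about a spine $P\subset M$:

* (S1) $P$ is compact and $\mathcal H^{n-1}(P)<\infty$;
* (S2) $M\setminus P$ is an open ball, hence connected and simply connected;
* (S3) if $\Phi$ is a diffeomorphism of $M$, then $\Phi(P)$ is a spine.

**The sphere.** $S^n$ minus an open ball is a closed ball, which collapses onto a point. So a point is a spine, of area $0$, and the minimum is attained.

**Round projective space.** View $\mathbb{RP}^n$ as a closed $n$-ball with antipodal boundary points identified. After removal of a small concentric open ball, the remaining shell collapses onto the image of the boundary, so $\mathbb{RP}^{n-1}$ is a spine. Let $P$ be any spine. A projective line is not contractible in $\mathbb{RP}^n$, so it cannot lie in the ball $\mathbb{RP}^n\setminus P$; it meets $P$. By Crofton's formula, $\mathcal H^{n-1}(P)$ is a constant times the integral, over all projective lines $\ell$, of $\#(P\cap\ell)$. This number is at least $1$ for every $\ell$, and it is exactly $1$ for almost every $\ell$ when $P=\mathbb{RP}^{n-1}$. So $\mathbb{RP}^{n-1}$ has minimal area.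

**The product $S^1\times S^{n-1}$.** Write $F_0=\{0\}\times S^{n-1}$. Triangulate $S^{n-1}$ as the boundary of an $n$-simplex (project a regular simplex radially), let $\Delta$ be a facet and $p$ the opposite vertex.

**Lemma 1.** $P_*=F_0\cup(S^1\times\{p\})$ is a spine of $S^1\times S^{n-1}$.

*Proof.* View $M=S^1\times S^{n-1}$ as $[0,1]\times S^{n-1}$ with the two ends glued by the identity, in the PL structure of the smooth product triangulation.

First remove a small open ball from the interior of the prism $[0,1]\times\Delta$. What is left of this prism is a shell, which collapses onto the boundary of the prism. So $M$ minus the ball collapses onto the image of $\{0,1\}\times S^{n-1}\,\cup\,[0,1]\times Y$, where $Y=S^{n-1}\setminus\operatorname{int}\Delta$ is the union of the other facets, that is, the cone $Y=p*\partial\Delta$.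

Next, $Y$ collapses simplicially onto $p$: run through the simplices $\alpha$ of $\partial\Delta$ in order of decreasing dimension and collapse $p*\alpha$ from its face $\alpha$, which is free once the larger ones are gone. An elementary collapse of $Y$ that removes $\tau$ through a free face $\tau'$ induces a collapse of the prism $[0,1]\times\tau$, from its free face $[0,1]\times\tau'$, onto the rest of its boundary. It removes only the open cells $(0,1)\times\operatorname{int}\tau$ and $(0,1)\times\operatorname{int}\tau'$. So it leaves $\{0,1\}\times S^{n-1}$ untouched and is compatible with the gluing. After all these collapses we are left with the image of $\{0,1\}\times S^{n-1}\cup[0,1]\times\{p\}$, which is $P_*$. $\square$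

Now give $S^1\times S^{n-1}$, $n\ge 3$, a product metric. For a spine $P$ and $\xi\in S^{n-1}$, the circle $S^1\times\{\xi\}$ is not contractible in $M$, so it meets $P$. Hence the projection $M\to S^{n-1}$ maps $P$ onto $S^{n-1}$. It is $1$-Lipschitz, so $\mathcal H^{n-1}(P)\ge\mathcal H^{n-1}(S^{n-1})=\mathcal H^{n-1}(F_0)=\mathcal H^{n-1}(P_*)$, the last equality because a circle has $\mathcal H^{n-1}$-measure zero for $n\ge3$. Again the minimum is attained, by $P_*$.

So the guess survives all three tests, and the last two share an argument: closed loops that are not contractible must hit $P$. We shall see that on this very manifold $S^1\times S^{n-1}$, for $n\ge4$ and another metric, the guess is wrong.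

## 2. Thin tubes $D^2\times S^{n-3}_r$ and the limit of a minimizing sequence

A sensible first approach is the direct method: take spines $P_j$ whose areas tend to the infimum, pass to a limit $P_\infty$, and show that $P_\infty$ is a spine of minimal area. One must control the area in the limit, and one must show that the limit is still a spine. We look at the second point.

Let $n\ge4$ and consider a thin tube
$$D^2\times S^{n-3}_r\ \subset\ D^2\times\mathbb R^{n-2},\qquad \text{of area } \pi\cdot \mathrm{vol}(S^{n-3})\,r^{n-3}\ \longrightarrow\ 0\quad (r\to0).$$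
A spine may contain such a tube, its core $D^2\times B^{n-2}_r$ being part of the complementary ball. Through this core, loops of the complement that run parallel to $\partial D^2$ can be contracted. As $r\to0$ the area does not notice that the tube disappears, but the core disappears too. The loop is still in the complement of the limit set, and the disc that contracted it is gone. This is the point at which the direct method stops: a limit of spines, taken with respect to area, may have a complement that is not simply connected.

One might hope to repair the limit by adding free material, that is, a set of area zero. But adding material to $P$ only removes points from the complement. To destroy a loop one would have to cut it with something of dimension $n-1$; a set of area zero can be dodged by moving the loop slightly. This will be Lemma 4.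

For $n=3$ the tube is $D^2\times S^0_r$, two parallel discs of total area $2\pi$ for every $r$. It is not cheap. This is where $n\ge4$ enters.

**Theorem.** For every $n\ge4$ there is a Riemannian metric $g$ on $M=S^1\times S^{n-1}$ for which $M$ has no spine of minimal area.

So not every closed connected Riemannian manifold has a spine of minimal area. Nothing is claimed about $n=3$ or about other manifolds.

The plan is to turn the failure of the direct method into a construction. We build a hypersurface $Q\subset M$ by cutting a tube out of $F_0$ and capping. Putting back a tube of radius tending to zero gives images of $F_0$ under diffeomorphisms of $M$, whose area exceeds that of $Q$ by as little as we like. So for every metric the infimum of areas of spines is at most $\mathrm{area}(Q)$. Then we choose a metric that is heavy away from $Q$, so that every spine has area at least $\mathrm{area}(Q)$, with equality only if $P$ is $Q$ plus a null set. Finally we show that $Q$ plus a null set is never a spine.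

We shall use these textbook facts.

* (H1) If $f$ satisfies $d(f(a),f(b))\le L\,d(a,b)$ whenever $d(a,b)<r_0$, for some $r_0>0$, then $\mathcal H^k(f(S))\le L^k\mathcal H^k(S)$.
* (H2) If $\mathcal H^{n-1}(S)<\infty$, then $\mathcal H^n(S)=0$, i.e. $S$ has volume zero.
* (H3) If $g=w^{2/(n-1)}g_0$ with $w>0$ smooth, lengths are scaled by $w^{1/(n-1)}$, so $\mathcal H_g^{n-1}(S)=\int_S w\,d\mathcal H_{g_0}^{n-1}$ for Borel sets $S$. (On small pieces $w$ is nearly constant; sum over pieces.)
* (T1) A continuous map from a simply connected manifold to $M$ lifts to any covering of $M$.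
* (T2) If $N$ is a hypersurface without boundary, closed as a subset of a manifold $B$, the mod 2 number of intersections of a smooth loop transverse to $N$ with $N$ depends only on the homotopy class of the loop in $B$. It is $0$ for contractible loops.
* (T3) Poincaré inequality: on a compact connected Riemannian manifold $R$ with smooth boundary, $\int_R|f-\bar f|\le C\int_R|\nabla f|$ for Lipschitz $f$, where $\bar f$ is the mean of $f$.

## 3. Drilling a hole through a paraboloid

Fix $n\ge4$. Points of $\mathbb R^n$ are written $(y,z)$ with $y\in\mathbb R^{n-2}$ and $z=(x,t)\in\mathbb R^2$. All our hypersurfaces have the form $|y|^2=v(z)$: over a point $z$ with $v(z)>0$ lies a sphere $S^{n-3}$ of radius $\sqrt{v(z)}$, and it shrinks to a point where $v=0$. So the picture to draw is the planar region $\{v>0\}$.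

**The data.** Let $e=(0,3)$ and $D=\{|z-e|\le\frac32\}$. The squared distance from $e$ to the parabola $t=x^2$ is $\min_{r\ge0}\big(r+(r-3)^2\big)=\min_{r\ge 0}(r^2-5r+9)=\frac{11}4$, at $r=\frac52$. This exceeds $\frac94$, so the compact disc $D$ lies inside the parabola, and for some constant $c_0>0$
$$c_0\ \le\ t-x^2\ \le\ \tfrac92\qquad\text{on } D. \tag{1}$$

Let $b(z)=\beta(|z-e|^2)$, where $\beta$ is smooth on $[0,\infty)$ with $\beta<0$ on $[0,1)$, $\beta(1)=0$, $\beta'(1)>0$, $0<\beta\le1$ on $(1,\infty)$ and $\beta=1$ on $[\frac94,\infty)$. So $b=1$ off $D$, and $b$ is negative exactly in the disc $|z-e|<1$.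

Let $\chi_1:\mathbb R\to\mathbb R$ be smooth with $0\le\chi_1'\le1$, $\chi_1=\frac12$ on $(-\infty,0]$, $\chi_1(r)=r$ for $r\ge1$. For $0<\varepsilon<\frac12$ put $\chi_\varepsilon(r)=\varepsilon\chi_1(r/\varepsilon)$ and $b_\varepsilon=\chi_\varepsilon(b)$. Thus $b_\varepsilon=b$ where $b\ge\varepsilon$, while $\frac\varepsilon2\le b_\varepsilon\le\varepsilon$ where $b\le\varepsilon$; everywhere $\frac\varepsilon2\le b_\varepsilon\le1$. Define
$$u=(t-x^2)\,b,\qquad u_\varepsilon=(t-x^2)\,b_\varepsilon,$$
$$\Pi=\{|y|^2=t-x^2\},\quad \Sigma=\{|y|^2=u\},\quad \Sigma_\varepsilon=\{|y|^2=u_\varepsilon\},\quad U_+=\{|y|^2<u\},\quad U_-=\{|y|^2>u\}.$$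

The planar region of $\Pi$ is $\{t>x^2\}$, that of $\Sigma$ is the same region with the disc $|z-e|\le1$ removed, and that of $\Sigma_\varepsilon$ is again all of $\{t>x^2\}$, but over the disc the spheres have radius of order $\sqrt\varepsilon$. So $\Sigma_\varepsilon$ is $\Sigma$ with a cap replaced by a thin tube $D^2\times S^{n-3}$.

**Smoothness.** If $dv\ne0$ wherever $v=0$, then $G=|y|^2-v(z)$ has $dG=(2y,-dv)\neq0$ on $\{G=0\}$: either $y\ne0$, or $y=0$ and then $v=0$. So $\{G=0\}$ is a smooth closed hypersurface. The zeros of $u$ are the parabola, near which $b=1$ and $du=d(t-x^2)\ne0$, and the circle $|z-e|=1$, where $du=(t-x^2)\,db\neq0$ because $\beta'(1)>0$. If $m(z)>0$, then on the zero set of $(t-x^2)m$ its differential is $m\,d(t-x^2)\ne0$; this covers $t-x^2$ and $u_\varepsilon$. So $\Pi,\Sigma,\Sigma_\varepsilon$ are smooth.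

Let $K=\{z\in D,\ |y|\le3\}$, a compact set.

**Lemma 2.**

1. $\Pi,\Sigma,\Sigma_\varepsilon$ coincide outside $K$, and $U_\pm\setminus K=\{\pm(t-x^2-|y|^2)>0\}\setminus K$.
2. $\Sigma_\varepsilon=\Phi_\varepsilon(\Pi)$ for a diffeomorphism $\Phi_\varepsilon$ of $\mathbb R^n$ with compact support.
3. $\Sigma_\varepsilon\setminus\Sigma\subset K$, and its Euclidean $\mathcal H^{n-1}$-measure tends to $0$ as $\varepsilon\to0$.
4. $U_+$ and $U_-$ are connected. At each point of $\Sigma$, one local side of $\Sigma$ lies in $U_+$ and the other in $U_-$.

*Proof.* **Part 1: localizing the change.** If $z\notin D$, then $b=b_\varepsilon=1$ and the three functions agree. If $z\in D$ and $|y|>3$, then $t-x^2$, $u$, $u_\varepsilon$ are all $\le\frac92<9<|y|^2$ by (1) and $b,b_\varepsilon\le1$. Such a point lies on none of the hypersurfaces, it lies in $U_-$, and $t-x^2-|y|^2<0$.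

**Part 2: $\Sigma_\varepsilon$ is a deformed $\Pi$.** The map $(y,z)\mapsto(\sqrt{b_\varepsilon(z)}\,y,z)$ carries $\Pi$ onto $\Sigma_\varepsilon$, but it does not have compact support. We replace it by a flow that agrees with it on $\Pi$. Let $\rho(|y|)$ be a smooth cutoff, equal to $1$ for $c_0\varepsilon/2\le|y|^2\le9$ and supported in $\{c_0\varepsilon/4\le|y|^2\le16\}$, and let
$$V=\rho(|y|)\,(t-x^2)(b_\varepsilon-1)\,\frac{y}{2|y|^2}$$
with zero $z$-component. This field is smooth, since $\rho=0$ near $y=0$, and has compact support, since $b_\varepsilon-1$ is supported in $D$. Let $\Phi_\varepsilon$ be its time-one flow. Take $(y_0,z)\in\Pi$. If $z\notin D$, then $V=0$ there and $b_\varepsilon(z)=1$, so $\Phi_\varepsilon(y_0,z)=(y_0,z)=(\sqrt{b_\varepsilon}\,y_0,z)$. If $z\in D$, put $m_s=1-s+sb_\varepsilon(z)\in[\frac\varepsilon2,1]$ and $y(s)=\sqrt{m_s}\,y_0$ for $0\le s\le1$. Then $|y(s)|^2=(t-x^2)m_s\in[c_0\varepsilon/2,\frac92]$, so $\rho=1$ along this curve, and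
$$y'(s)=\frac{b_\varepsilon-1}{2m_s}\,y(s)=(t-x^2)(b_\varepsilon-1)\frac{y(s)}{2|y(s)|^2}=V(y(s),z).$$
So the curve is the flow line, and $\Phi_\varepsilon(y_0,z)=(\sqrt{b_\varepsilon}\,y_0,z)$ again. Hence $\Phi_\varepsilon(\Pi)=\Sigma_\varepsilon$: a point $(y_1,z)\in\Sigma_\varepsilon$ is the image of $(y_1/\sqrt{b_\varepsilon},z)\in\Pi$.

**Part 3: the tube is cheap.** Where $b\ge\varepsilon$ we have $b_\varepsilon=b$, so $\Sigma_\varepsilon$ and $\Sigma$ coincide over $\{b\ge\varepsilon\}$. The set $\{b<\varepsilon\}$ lies in $D$, and over it $u_\varepsilon>0$, so $\Sigma_\varepsilon$ is parametrized there by $y=\sqrt{u_\varepsilon(z)}\,\omega$ with $\omega\in S^{n-3}$. With radius $f=\sqrt{u_\varepsilon}$ the area element is $f^{n-3}\sqrt{1+|\nabla f|^2}\,dz\,d\omega$, and $|\nabla f|^2=|\nabla u_\varepsilon|^2/(4u_\varepsilon)$. Using $\sqrt{1+a^2}\le1+a$ and $c=\mathrm{vol}(S^{n-3})$, the area over $\{b<\varepsilon\}$ is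
$$c\int_{\{b<\varepsilon\}}u_\varepsilon^{\frac{n-3}2}\sqrt{1+\tfrac{|\nabla u_\varepsilon|^2}{4u_\varepsilon}}\,dz\ \le\ c\int_{\{b<\varepsilon\}}\Big(u_\varepsilon^{\frac{n-3}2}+\tfrac12u_\varepsilon^{\frac{n-4}2}|\nabla u_\varepsilon|\Big)dz .$$
On $\{b<\varepsilon\}$ we have $0<u_\varepsilon\le\frac92\varepsilon$. Also $\nabla u_\varepsilon=b_\varepsilon\nabla(t-x^2)+(t-x^2)\chi_\varepsilon'(b)\nabla b$, where $0\le\chi_\varepsilon'\le1$ and $\chi'_\varepsilon(b)=0$ for $b\le0$; so $|\nabla u_\varepsilon|\le C\varepsilon+C\mathbf 1_{\{0<b<\varepsilon\}}$. As $n\ge4$, both exponents are nonnegative and the first is positive. Since $|\{0<b<\varepsilon\}|\to0$, the right side tends to $0$. That $\Sigma_\varepsilon\setminus\Sigma\subset K$ is part 1.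

**Part 4: the two sides.** $b<0$ only for $|z-e|<1$, where $t>x^2$; so $\{u>0\}=\{t>x^2\}\setminus\{|z-e|\le1\}$. This is a convex open set minus a closed disc in its interior. A path that enters the disc can be rerouted around it in $D$, so the set is connected. $U_+$ consists of open balls $|y|^2<u(z)$ over it, so $U_+$ is connected. In $U_-$ we can increase $|y|$ along a ray (in any direction if $y=0$), then move $z$ along a segment while $|y|$ is large, then rotate $y$, because $S^{n-3}$ is connected for $n\ge4$; finally decrease $|y|$. So $U_-$ is connected. Since $d(|y|^2-u)\neq0$ on $\Sigma$, the function $|y|^2-u$ is positive on one local side and negative on the other. $\square$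

**A circle around the hole and a disc that it must cross.** Let
$$\gamma=\{y=0,\ |z-e|=\tfrac54\},\qquad \delta=\{x=0,\ 0\le t\le2,\ |y|^2\le u(0,t)\}.$$
On $\gamma$ we have $b>0$ and $z\in D$, so $u>0=|y|^2$ and $\gamma\subset U_+$. In the $(x,t)$-plane, $\gamma$ is a circle around the removed disc, and $\delta$ lies over the segment of the $t$-axis from the parabola at $t=0$ to the removed disc at $t=2$. We have $u(0,0)=u(0,2)=0$, and $u(0,t)>0$ for $0<t<2$ (there $t>0=x^2$ and $|z-e|=3-t>1$). Hence $\delta$ is compact, and
$$\delta\setminus\Sigma=\{x=0,\ 0<t<2,\ |y|^2<u(0,t)\}$$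
is an open subset of the hyperplane $\{x=0\}$.

**Lemma 3.** For all sufficiently small $v\in\mathbb R^n$, the translate $\gamma_v=\gamma+v$ lies in $U_+$ and meets $\delta$ in exactly one point. That point lies in $\delta\setminus\Sigma$, and the intersection is transversal.

*Proof.* $\gamma_v\subset U_+$ for small $v$ since $\gamma$ is compact and $U_+$ open. Write $v=(v_y,v_x,v_t)$. The points of $\gamma_v$ with $x=0$ are $(v_y,0,t_\pm)$ with $t_\pm=3+v_t\pm\sqrt{\frac{25}{16}-v_x^2}$. Here $t_+$ is near $\frac{17}4>2$, so the first point is not in $\delta$. And $t_-$ is near $\frac74\in(0,2)$; the second point lies in $U_+$, so $|v_y|^2<u(0,t_-)$, and it is in $\delta\setminus\Sigma$. The tangent of $\gamma_v$ there is perpendicular to $(x-v_x,\,t-3-v_t)$ in the $z$-plane, so its $x$-component is proportional to $t_--3-v_t\ne0$, and the tangent is not in the hyperplane $\{x=0\}$. $\square$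

## 4. The hypersurface $Q$, and why no null set completes it to a spine

**Placing the model in $M$.** Let $\iota:\mathbb R^{n-1}\to S^{n-1}\setminus\{p_\infty\}$ be inverse stereographic projection and $a(r)=\frac1\pi\arctan r$. The map
$$\lambda:\mathbb R^n\to M,\qquad \lambda(y,x,t)=\big(a(t-x^2-|y|^2),\ \iota(y,x)\big)$$
is a diffeomorphism onto $(-\frac12,\frac12)\times(S^{n-1}\setminus\{p_\infty\})$, and $\lambda^{-1}(F_0)=\Pi$. So the paraboloid is $F_0$ minus a point. Put
$$Q=\{(0,p_\infty)\}\cup\lambda(\Sigma).$$
The open sets $M\setminus\lambda(K)$ and $\lambda(\mathbb R^n)$ cover $M$. In the first, $Q$ equals $F_0$ by Lemma 2(1); in the second, it equals $\lambda(\Sigma)$. So $Q$ is a compact smooth hypersurface.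

Since $\Phi_\varepsilon$ has compact support, $\lambda\Phi_\varepsilon\lambda^{-1}$ extends by the identity to a diffeomorphism of $M$, again called $\Phi_\varepsilon$. Then $\Phi_\varepsilon(F_0)=\{(0,p_\infty)\}\cup\lambda(\Sigma_\varepsilon)$, so $\Phi_\varepsilon(F_0)\setminus Q=\lambda(\Sigma_\varepsilon\setminus\Sigma)$. As $\lambda$ is Lipschitz on $K$ for any metric on $M$, (H1) and Lemma 2(3) give
$$\mathcal H^{n-1}_g\big(\Phi_\varepsilon(F_0)\setminus Q\big)\to0\quad(\varepsilon\to0)\qquad\text{for every Riemannian metric } g \text{ on } M. \tag{2}$$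

**Lemma 4.** There is no spine $P$ of $M$ with $Q\subset P$ and $\mathcal H^{n-1}(P\setminus Q)=0$.

(The metric is irrelevant: any two metrics on $M$ have the same null sets.)

*Proof.* Suppose $P$ is such a spine.

**Step 1: moving the circle off $P$.** The set $P'=\lambda^{-1}(P\setminus Q)\subset\mathbb R^n\setminus\Sigma$ is $\mathcal H^{n-1}$-null, because $\lambda^{-1}$ is Lipschitz on compact subsets of its domain and countably many of these suffice. A translate $\gamma_v$ meets $P'$ exactly if $v=a-c$ with $a\in P'$, $c\in\gamma$. So the set of bad $v$ is the image of $P'\times\gamma$ under the Lipschitz map $(a,c)\mapsto a-c$.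

We claim that $\mathcal H^n(P'\times\gamma)=0$. Given $0<\eta<1$, cover $P'$ by sets of diameters at most $d_i$, where $0<d_i\le\eta$ and $\sum d_i^{n-1}<\eta$. For each $i$ cover $\gamma$ by at most $C/d_i$ arcs of length $\le d_i$. The products cover $P'\times\gamma$, have diameter $\le2d_i$, and
$$\sum_i\frac C{d_i}(2d_i)^n=2^nC\sum_i d_i^{n-1}\le2^nC\eta .$$
As $\eta$ is arbitrary, the claim follows. So the set of bad $v$ has Lebesgue measure zero, and we can choose $v$ with $\gamma_v\cap P'=\emptyset$ and small enough for Lemma 3. Then $\gamma_v\subset U_+$ is disjoint from $\Sigma$ as well. Since $P\cap\lambda(\mathbb R^n)\subset\lambda(P')\cup\lambda(\Sigma)$, we get $\lambda(\gamma_v)\cap P=\emptyset$.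

**Step 2: an intersection number that is both $1$ and $0$.** Let $B_P=M\setminus P$, an open ball. The set $\lambda(\delta)$ is compact and $\lambda(\delta\cap\Sigma)\subset Q\subset P$. So
$$\lambda(\delta)\cap B_P=\lambda(\delta\setminus\Sigma)\cap B_P .$$
The left side shows that this set is closed in $B_P$; the right side shows that it is a smooth hypersurface without boundary. (The null set $P\setminus Q$ may have punched holes in $\lambda(\delta)$, but those holes are missing from $B_P$ too.) By (T2), the mod 2 intersection number with it is a homotopy invariant of loops in $B_P$. By Lemma 3 it is $1$ on the loop $\lambda(\gamma_v)\subset B_P$. But this loop is contractible in the ball $B_P$, so the number is $0$. This is a contradiction. $\square$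

## 5. Cutting the universal covering along $Q$

We now prepare the lower bound for areas. In the product case the argument was that every circle $S^1\times\{\xi\}$ meets $P$, since it moves by one deck transformation in the universal covering. We want the same with short segments through $Q$ instead of circles, so we need to see that crossing $Q$ is what changes the sheet.

Let $\tilde M=\mathbb R\times S^{n-1}\to M$ be the universal covering, with deck group generated by $T(\tilde\theta,\xi)=(\tilde\theta+1,\xi)$.

**Lemma 5.**

(a) $M\setminus Q$ is connected.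

(b) The inclusion $M\setminus Q\hookrightarrow M$ has a continuous lift $s:M\setminus Q\to\tilde M$. At every $q\in Q$ it has one-sided limits from the two local sides of $Q$, and these satisfy $s_-(q)=Ts_+(q)$ for a suitable labelling $\pm$ of the sides. In particular $Q$ is two-sided.

For $F_0$ in place of $Q$ this is obvious: $M\setminus F_0=(0,1)\times S^{n-1}$, and $s$ picks the representative $\tilde\theta\in(0,1)$. The limit at $F_0$ from $\theta>0$ has $\tilde\theta=0$, the one from $\theta<0$ has $\tilde\theta=1$.

*Proof.* (a) The point $m=(\frac12,\iota(0))$ is not in $\lambda(\mathbb R^n)$, so $m\notin Q$. We have $\lambda(0,0,t)=(a(t),\iota(0))\to m$ as $t\to+\infty$ and as $t\to-\infty$, since $-\frac12=\frac12$ in $S^1$. For $|t|$ large, $z=(0,t)\notin D$, so by Lemma 2(1) these points lie in $\lambda(U_+)$ and in $\lambda(U_-)$, respectively. Hence $m$ lies in the closure of both connected sets $\lambda(U_\pm)$, and $Z=\lambda(U_+)\cup\lambda(U_-)\cup\{m\}$ is connected. It is dense in $M$, and $Z\subset M\setminus Q\subset\overline Z$. So $M\setminus Q$ is connected.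

(b) The open sets $W_0=M\setminus(F_0\cup\lambda(K))$, $\lambda(U_+)$, $\lambda(U_-)$ cover $M\setminus Q$: a point of $M\setminus Q$ in $\lambda(\mathbb R^n)$ lies in $\lambda(U_+)$ or $\lambda(U_-)$, and a point outside $\lambda(\mathbb R^n)$ lies in $W_0$ unless it is in $F_0$, in which case it is $(0,p_\infty)\in Q$. Let $s(\theta,\xi)=(\tilde\theta,\xi)$, where $\tilde\theta$ is the representative of $\theta$ in
$$(0,1)\ \text{on } W_0,\qquad(-\tfrac12,\tfrac12)\ \text{on }\lambda(U_+),\qquad(\tfrac12,\tfrac32)\ \text{on }\lambda(U_-).$$
We check overlaps using Lemma 2(1). On $W_0\cap\lambda(U_+)$ we are outside $\lambda(K)$, so $t-x^2-|y|^2>0$ and the representative in $(-\frac12,\frac12)$ lies in $(0,\frac12)$; it is also the one in $(0,1)$. On $W_0\cap\lambda(U_-)$ the representative in $(-\frac12,\frac12)$ lies in $(-\frac12,0)$, so the one in $(\frac12,\frac32)$ lies in $(\frac12,1)$; again it is the one in $(0,1)$. And $\lambda(U_+)\cap\lambda(U_-)=\emptyset$. So $s$ is well defined and continuous.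

At $q\in\lambda(\Sigma)$ the two sides lie in $\lambda(U_+)$ and $\lambda(U_-)$ by Lemma 2(4). Label them $+$ and $-$; the limits are the lifts of $q$ in $(-\frac12,\frac12)\times S^{n-1}$ and in $(\frac12,\frac32)\times S^{n-1}$, so $s_-(q)=Ts_+(q)$. Near $q=(0,p_\infty)$ we have $Q=F_0$, and the limits are $(0,p_\infty)$ from $\theta>0$ (label $+$) and $(1,p_\infty)$ from $\theta<0$ (label $-$). The labelling is determined by $s_-=Ts_+$ and is locally constant, so $Q$ is two-sided. $\square$

**A metric that is a product near $Q$.** As $Q$ is compact and two-sided, it has a collar $Q\times(-2,2)\hookrightarrow M$ with $Q=Q\times\{0\}$; let $\tau$ be the coordinate on the second factor. Choose a metric $h$ on $Q$ and a metric $g_0$ on $M$ with $g_0=h+d\tau^2$ on $Q\times[-1,1]$ (use a cutoff to join this product with any metric). Put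
$$R=M\setminus\big(Q\times(-\tfrac13,\tfrac13)\big),$$
a compact manifold with smooth boundary $Q\times\{\pm\frac13\}$. Pushing $(q,\tau)$, $0<|\tau|<\frac13$, to $(q,\pm\frac13)$ retracts $M\setminus Q$ onto $R$, so $R$ is connected by Lemma 5(a). Let $\mathcal H_0$ be $\mathcal H^{n-1}$ and $|\cdot|$ be volume, both for $g_0$.

## 6. Every spine is at least as large as $Q$, up to a multiple of its part in $R$

Suppose first that a spine $P$ misses $R$ altogether. Then $R$ is a connected subset of the ball $M\setminus P$. Each segment $\{q\}\times[-\frac12,\frac12]$ can be closed up inside $R$ to a loop that crosses $Q$ exactly once and so, by Lemma 5, is not contractible. This loop must meet $P$, and it can do so only on the segment. So $P$ projects onto $Q$, and its area is at least $\mathcal H_0(Q)$. If $P$ does meet $R$, the closing arcs may be blocked. The way out is to measure how much can be blocked by a piece of $P$ of small area; that is an isoperimetric inequality in $R$.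

**Lemma 6.** There is a constant $C_R$ such that the following holds. If $P\subset M$ is compact with $\mathcal H_0(P)<\infty$, and $E\subset R\setminus P$ is open and closed in $R\setminus P$, then
$$\min\big(|E|,\,|R\setminus E|\big)\le C_R\,\mathcal H_0(P\cap R).$$

*Proof.* Let $C$ denote constants depending only on $(M,g_0,R)$, possibly different at each occurrence. Put $S=P\cap R$, a compact set with $|S|=0$ by (H2), and let $0<\varsigma<\frac12$.

**Step 1: a cutoff that vanishes near $S$.** By the definition of Hausdorff measure, $S$ is covered by sets of diameters $d_i\le\varsigma$ with $\sum d_i^{n-1}\le C(\mathcal H_0(S)+\varsigma)$. Choose a point $x_i$ in each set and $r_i$ slightly larger than $d_i$. By compactness, finitely many of the open balls $B(x_i,r_i)$ cover $S$, and we can arrange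
$$0<r_i\le2\varsigma,\qquad \sum_i r_i^{n-1}\le C(\mathcal H_0(S)+\varsigma). \tag{3}$$
Let $f_i(x)=\min\big(1,\frac1{r_i}(d(x,x_i)-r_i)^+\big)$ and $f=\min(1,\min_if_i)$. Then $f=0$ on $\bigcup B(x_i,r_i)$, a neighborhood of $S$, and $f=1$ off $\bigcup B(x_i,2r_i)$. At almost every $x$ the functions $f$ and all $f_i$ are differentiable. If $f(x)=1$, then $f$ has a maximum at $x$ and $\nabla f(x)=0$. If $f(x)<1$, then $f(x)=f_j(x)$ for some $j$ with $x\in B(x_j,2r_j)$. As $f_j-f\ge0$ vanishes at $x$, $\nabla f(x)=\nabla f_j(x)$, of norm $\le1/r_j$. So $|\nabla f|\le\sum_i r_i^{-1}\mathbf 1_{B(x_i,2r_i)}$ almost everywhere.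

**Step 2: Poincaré for $f\mathbf 1_E$.** The function $f\mathbf 1_E$ vanishes near $S$, and on $R\setminus S$ the function $\mathbf 1_E$ is locally constant. So $f\mathbf 1_E$ is locally Lipschitz on the compact set $R$, hence Lipschitz, and
$$\int_R|\nabla(f\mathbf 1_E)|\le\sum_i r_i^{-1}|B(x_i,2r_i)|\le C\sum_i r_i^{n-1}\le C(\mathcal H_0(S)+\varsigma).$$
By (T3), applied on the connected manifold $R$, $\int_R|f\mathbf 1_E-\overline{f\mathbf 1_E}|\le C(\mathcal H_0(S)+\varsigma)$.

**Step 3: $\varsigma\to0$.** We have $|\{f\neq1\}|\le C\sum r_i^n\le C\varsigma\,(\mathcal H_0(S)+\varsigma)\to0$ by (3), so $f\mathbf 1_E\to\mathbf 1_E$ in $L^1(R)$. Since $\overline{\mathbf 1_E}=|E|/|R|$, we obtain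
$$\frac{2|E|\,|R\setminus E|}{|R|}=|E|\Big(1-\frac{|E|}{|R|}\Big)+|R\setminus E|\,\frac{|E|}{|R|}=\int_R|\mathbf 1_E-\overline{\mathbf 1_E}|\le C\,\mathcal H_0(S).$$
The larger of $|E|$, $|R\setminus E|$ is at least $|R|/2$, so the left side is at least $\min(|E|,|R\setminus E|)$. $\square$

**Lemma 7.** With $C_1=1+12C_R$, every spine $P$ of $M$ satisfies
$$\mathcal H_0(Q)\le\mathcal H_0(P\setminus R)+C_1\,\mathcal H_0(P\cap R).$$

*Proof.* **Step 1: integer labels that jump across $Q$.** By (S2) and (T1) the inclusion $M\setminus P\hookrightarrow M$ has a lift $\ell:M\setminus P\to\tilde M$. For $x\in M\setminus(P\cup Q)$ both $\ell(x)$ and $s(x)$ lie over $x$, so there is a unique $\sigma(x)\in\mathbb Z$ with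
$$\ell(x)=T^{\sigma(x)}s(x),$$
and $\sigma$ is locally constant. Let $q\in Q\setminus P$. A small ball around $q$ misses $P$, so $\sigma$ is constant on each local side of $Q$ at $q$, say equal to $\sigma_\pm$. As $\ell$ is continuous at $q$,
$$T^{\sigma_+}s_+(q)=\ell(q)=T^{\sigma_-}s_-(q)=T^{\sigma_-+1}s_+(q),$$
so
$$\sigma_+=\sigma_-+1\ne\sigma_- .\tag{4}$$

(To see the labels at work, replace $Q$ by $F_0$ and let $P=\{\frac12\}\times S^{n-1}\cup S^1\times\{p\}$. Then $s$ takes $\tilde\theta\in(0,1)$ and $\ell$ can be chosen with $\tilde\theta\in(-\frac12,\frac12)$. For $0<\theta<\frac12$ they agree and $\sigma=0$. For $-\frac12<\theta<0$, $\ell$ is one less than $s$ and $\sigma=-1$. Across $F_0$ the label jumps by $1$, as (4) says.)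

**Step 2: one label dominates in $R$.** We have $R\cap Q=\emptyset$ and $|P|=0$, so $\sigma$ is defined almost everywhere on $R$. Let $k$ be the smallest integer with $|\{\sigma\le k\}\cap R|\ge\frac12|R|$. It exists, since these volumes increase from $0$ to $|R|$ as $k$ runs from $-\infty$ to $\infty$. Then $\{\sigma<k\}\cap R$ and $\{\sigma>k\}\cap R$ have volume $\le\frac12|R|$ each. Both are open and closed in $R\setminus P$, so Lemma 6 bounds each volume by $C_R\,\mathcal H_0(P\cap R)$. For $E=\{\sigma=k\}\cap R$ this gives
$$|R\setminus E|\le2C_R\,\mathcal H_0(P\cap R).\tag{5}$$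

**Step 3: segments that meet $P$.** Let
$$G=\{q\in Q:\ (\{q\}\times[-\tfrac12,\tfrac12])\cap P=\emptyset\}.$$
$Q\setminus G$ is the image of the compact set $P\cap(Q\times[-\frac12,\frac12])$ under the projection to $Q$. A curve of length $<\frac12$ starting in $Q\times[-\frac12,\frac12]$ stays in $Q\times(-1,1)$, where $g_0$ is a product and projecting does not increase length. So the projection is $1$-Lipschitz at distances $<\frac12$, and by (H1)
$$\mathcal H_0(Q\setminus G)\le\mathcal H_0\big(P\cap(Q\times[-\tfrac12,\tfrac12])\big)\le\mathcal H_0(P\setminus R)+\mathcal H_0(P\cap R).\tag{6}$$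

**Step 4: segments that miss $P$.** If $q\in G$, then $\sigma$ is constant on $\{q\}\times(0,\frac12]$ and on $\{q\}\times[-\frac12,0)$, and the two values differ by (4). They cannot both be $k$. So at least one of the half-open segments $\{q\}\times(\frac13,\frac12]$, $\{q\}\times[-\frac12,-\frac13)$, both of which lie in $R$, lies in $R\setminus E$. Each has length $\frac16$, and $g_0$ is a product on the collar, so Fubini gives $|R\setminus E|\ge\frac16\mathcal H_0(G)$. With (5),
$$\mathcal H_0(G)\le12\,C_R\,\mathcal H_0(P\cap R).\tag{7}$$
Adding (6) and (7) gives the lemma. $\square$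

## 7. A conformal weight that makes $Q$ the unattained infimum

**Proof of the Theorem.**

**Step 1: the metric.** We make area outside $Q$ more expensive, so that the constant $C_1$ in Lemma 7 is paid for with something to spare. Let $\vartheta:M\to[0,1]$ be smooth, equal on the collar to a function of $\tau^2$, with $\vartheta^{-1}(0)=Q$ and $\vartheta=1$ on $R$. Put
$$w=1+C_1\vartheta,\qquad g=w^{2/(n-1)}g_0 .$$
By (H3), $\mathcal H_g^{n-1}(S)=\int_Sw\,d\mathcal H_0$ for Borel sets $S$. Let $A=\mathcal H_g^{n-1}(Q)$; since $w=1$ on $Q$, $A=\mathcal H_0(Q)$.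

**Step 2: every spine has area at least $A$.** Let $P$ be a spine. Since $w\ge1$ everywhere and $w=1+C_1$ on $R$, Lemma 7 gives
$$\mathcal H_g^{n-1}(P)=\int_Pw\,d\mathcal H_0\ \ge\ \mathcal H_0(P\setminus R)+(1+C_1)\mathcal H_0(P\cap R)\ \ge\ \mathcal H_0(P\setminus R)+C_1\mathcal H_0(P\cap R)\ \ge\ A.\tag{8}$$

**Step 3: there are spines of area arbitrarily close to $A$.** By Lemma 1, $P_*=F_0\cup(S^1\times\{p\})$ is a spine, and by (S3) so is $\Phi_\varepsilon(P_*)$. The part $\Phi_\varepsilon(S^1\times\{p\})$ is one-dimensional, so it has $\mathcal H^{n-1}$-measure $0$. The rest, $\Phi_\varepsilon(F_0)$, is contained in $Q\cup(\Phi_\varepsilon(F_0)\setminus Q)$. Hence by (2)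
$$\mathcal H_g^{n-1}(\Phi_\varepsilon(P_*))\le A+\mathcal H_g^{n-1}\big(\Phi_\varepsilon(F_0)\setminus Q\big)\longrightarrow A\qquad(\varepsilon\to0).$$
Together with (8), the infimum of the areas of spines of $(M,g)$ is exactly $A$.

**Step 4: no spine has area $A$.** Suppose $P$ is a spine with $\mathcal H_g^{n-1}(P)=A$. Then all inequalities in (8) are equalities; all quantities are finite by (S1), so we may subtract. The second equality gives $\mathcal H_0(P\cap R)=0$. The first gives $\int_{P\setminus R}(w-1)\,d\mathcal H_0=0$, and since $w>1$ off $Q$, $\mathcal H_0(P\setminus(R\cup Q))=0$. Together,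
$$\mathcal H_0(P\setminus Q)=0 .$$
Since $w=1$ on $Q$, it follows that $\mathcal H_0(P\cap Q)=\int_Pw\,d\mathcal H_0=A=\mathcal H_0(Q)<\infty$. So the closed set $P\cap Q$ has full measure in $Q$. Nonempty open subsets of the hypersurface $Q$ have positive measure, so $P\cap Q$ is dense in $Q$. Being closed, it is all of $Q$, that is, $Q\subset P$. Thus $P$ is a spine that consists of $Q$ and an $\mathcal H^{n-1}$-null set. Lemma 4 says that no such spine exists. $\blacksquare$
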